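\title{Bipartite graphs whose separation choosability is not logarithmic in the maximum degree}

\begin{abstract}
The separation choosability $\mathrm{ch}_{\mathrm{sep}}(G)$ of a graph $G$ is the least $k$ such that $G$ can be properly colored from any lists of size $k$ in which adjacent vertices have at most one color in common. We disprove the conjecture, stated in a paper of Esperet, Kang and Thomass\'e, that $\mathrm{ch}_{\mathrm{sep}}(G)=O(\log\Delta)$ for bipartite graphs $G$ of maximum degree $\Delta$: for every large $\Delta$ there is such a graph with $\mathrm{ch}_{\mathrm{sep}}(G)\ge c_0(\log\Delta)^2/\log\log\Delta$. The graphs are random. The proof combines Brouwer's fixed point theorem, which balances the use of every color between the two sides, with an entropy inequality for correlated product spaces. In the other direction, $\mathrm{ch}_{\mathrm{sep}}(G)\le\lceil\sqrt{8\Delta}\,\rceil$ for every graph.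
\end{abstract}

\section{Introduction}

Graphs are finite and simple, and $\log$ is the natural logarithm. A \emph{$k$-list-assignment} $L$ of a graph $G$ gives each vertex $v$ a set $L(v)$ of $k$ colors (positive integers). An \emph{$L$-coloring} is a map $\varphi$ with $\varphi(v)\in L(v)$ for every $v$, and it is \emph{proper} if $\varphi(u)\ne\varphi(v)$ for every edge $uv$. The \emph{choosability} $\mathrm{ch}(G)$ is the least $k$ such that $G$ has a proper $L$-coloring for every $k$-list-assignment $L$. We say that $L$ has \emph{maximum separation} if $|L(u)\cap L(v)|\le1$ for every edge $uv$, and that $G$ is \emph{separation $k$-choosable} if it has a proper $L$-coloring for every $k$-list-assignment $L$ with maximum separation. The \emph{separation choosability} $\mathrm{ch}_{\mathrm{sep}}(G)$ is the least such $k$. If $G$ is separation $k'$-choosable and $k'<k$, then $G$ is separation $k$-choosable, because shrinking lists preserves maximum separation. So $\mathrm{ch}_{\mathrm{sep}}(G)>k$ exactly when $G$ is not separation $k$-choosable.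

If adjacent lists were disjoint, every $L$-coloring would be proper. Maximum separation is the smallest relaxation of this in which conflicts occur, and $\mathrm{ch}_{\mathrm{sep}}$ measures how hard list coloring remains when each edge forbids a single pair of choices. Greedy coloring gives $\mathrm{ch}_{\mathrm{sep}}(G)\le\mathrm{ch}(G)\le\Delta+1$ for graphs of maximum degree $\Delta$. Separation can help. A triangle has $\mathrm{ch}=3$ but $\mathrm{ch}_{\mathrm{sep}}=2$: an edge with two equal lists of size $1$ cannot be colored, while three distinct lists of size $2$ have distinct representatives by Hall's theorem, since any two of them cover three colors.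

For bipartite graphs two simple arguments point to the scale $\log\Delta$.

\emph{From below.} In $K_{k,k^k}$ give the $k$ vertices of the small side pairwise disjoint lists, and give the vertices of the large side all $k^k$ sets that contain one color from each of these lists. Adjacent lists share exactly one color. Whatever colors the small side receives, they form the list of a vertex of the large side, which then cannot be colored. Hence $\mathrm{ch}_{\mathrm{sep}}>k$ with $\Delta=k^k$, and $k$ has order $\log\Delta/\log\log\Delta$.

\emph{From above.} Let $G$ be bipartite with sides $A$ and $B$ and with $N$ vertices. Choose a uniformly random set $R$ of colors, and try to color $A$ from $R$ and $B$ from the complement of $R$. Such a coloring is proper, and a given vertex finds no admissible color in its list with probability $2^{-k}$. So $G$ is colorable from any lists of size $k$ when $N<2^k$, that is, $\mathrm{ch}(G)\le\log_2N+1$. We call this the \emph{splitting strategy}. For $K_{\Delta,\Delta}$ it gives $\mathrm{ch}\le\log_2\Delta+2$, and it gives $O(\log\Delta)$ whenever $N$ is polynomial in $\Delta$.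

The constraints of a coloring are local, so one would guess that the local quantity $\Delta$ can replace the global quantity $N$, and all the more so under separation. This is the following conjecture from \cite{EKT}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $C>0$ such that $\mathrm{ch}_{\mathrm{sep}}(G)\le C\log\Delta$ for every bipartite graph $G$ of maximum degree $\Delta\ge2$.}
\medskip

The condition $\Delta\ge2$ excludes the degenerate case $\log\Delta=0$. We show that the conjecture is false.

\begin{theorem}\label{thm:k}
For every integer $k\ge6$ there is a bipartite graph $G$ of maximum degree at most $\exp(81\sqrt{k\log k})$ that is not separation $k$-choosable.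
\end{theorem}

\begin{theorem}\label{thm:Delta}
There are constants $c_0>0$ and $\Delta_0$ such that for every integer $\Delta\ge\Delta_0$ some bipartite graph $G$ of maximum degree exactly $\Delta$ has
\[
\mathrm{ch}_{\mathrm{sep}}(G)\ \ge\ c_0\,\frac{(\log\Delta)^2}{\log\log\Delta}.
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:Delta} from Theorem~\ref{thm:k}]
Let $c_0=1/13122=1/(2\cdot81^2)$, $\ell=\log\Delta$ and $k=\lfloor c_0\ell^2/\log\ell\rfloor$. For large $\Delta$ we have $6\le k\le\ell^2$, so $\log k\le2\log\ell$ and $k\log k\le2c_0\ell^2=(\ell/81)^2$. The graph of Theorem~\ref{thm:k} therefore has maximum degree at most $e^{\ell}=\Delta$. Add a disjoint star $K_{1,\Delta}$, whose vertices receive pairwise disjoint lists. The resulting bipartite graph has maximum degree $\Delta$ and is not separation $k$-choosable, so $\mathrm{ch}_{\mathrm{sep}}\ge k+1\ge c_0\ell^2/\log\ell$.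
\end{proof}

Theorem~\ref{thm:Delta} rules out every bound of order $o\big((\log\Delta)^2/\log\log\Delta\big)$, in particular $O((\log\Delta)^{2-\varepsilon})$ for each $\varepsilon>0$. In the graph of Theorem~\ref{thm:k} adjacent lists share exactly one color. Since $\mathrm{ch}\ge\mathrm{ch}_{\mathrm{sep}}$, the same graphs show that a bound $\mathrm{ch}(G)=O(\log\Delta)$ fails for bipartite graphs. In the other direction we have the following bound, proved in Section~\ref{sec:upper}.

\begin{proposition}\label{prop:upper}
Every graph $G$ of maximum degree $\Delta\ge1$ has $\mathrm{ch}_{\mathrm{sep}}(G)\le\lceil\sqrt{8\Delta}\,\rceil$.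
\end{proposition}

Thus, for large $\Delta$, the maximum of $\mathrm{ch}_{\mathrm{sep}}$ over bipartite graphs of maximum degree $\Delta$ lies between $c_0(\log\Delta)^2/\log\log\Delta$ and $\lceil\sqrt{8\Delta}\,\rceil$. We do not determine its exact order.

Sections~\ref{sec:balance}--\ref{sec:nocolor} prove Theorem~\ref{thm:k}. Section~\ref{sec:balance} defines the lists and shows that every coloring uses each color equally often on both sides, in a measure that depends on the coloring. Section~\ref{sec:short} explains how the edges should be placed and where $\sqrt{k\log k}$ comes from. Section~\ref{sec:twoset} proves the inequality that this placement requires, Section~\ref{sec:graph} constructs the graph, and Section~\ref{sec:nocolor} shows that it has no proper coloring.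

\section{Lists and balanced measures}\label{sec:balance}

To show that a random bipartite graph has no proper $L$-coloring, one would like to find, for every $L$-coloring $\varphi$, a color $c$ that is used on a large set of vertices on each side, and then to argue that two large sets are always joined by an edge. The splitting strategy is the obstacle: apart from a fraction of about $2^{-k}$ of the vertices, it uses each color on one side only. We therefore measure the size of sets by a measure that is chosen after $\varphi$ and that gives most of its weight to the vertices on which $\varphi$ is under pressure.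

Let $M\ge k\ge1$ be integers. The colors are the elements of $[M]=\{1,\dots,M\}$. Let $\Omega=[M]^{2k}$, and write $y\in\Omega$ as
\[
y=(a_1,\dots,a_k,b_1,\dots,b_k);
\]
the $2k$ coordinates are called \emph{slots}. Call $y$ \emph{valid} if $a_1,\dots,a_k$ are distinct and $b_1,\dots,b_k$ are distinct. For each valid $y$ there are two vertices $A_y$ and $B_y$, one on each side, with lists
\[
L(A_y)=\{a_1(y),\dots,a_k(y)\},\qquad L(B_y)=\{b_1(y),\dots,b_k(y)\}.
\]
The list of a vertex depends on only half of its index; Section~\ref{sec:short} explains the purpose of the other half. No edges are needed in this section.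

Let $W=\{x\in\mathbb R^M:\sum_cx_c=0\}$ and $\mathcal K=\{x\in W:|x_c|\le1\text{ for all }c\}$. A \emph{bias} $x\in\mathcal K$ defines two probability measures on $[M]$,
\[
\mu_x^+(c)=\frac{1+x_c}M,\qquad\mu_x^-(c)=\frac{1-x_c}M,
\]
both bounded by $2/M$. Let $\pi_x$ be the product measure on $\Omega$ in which each $a_i$ has law $\mu_x^+$ and each $b_j$ has law $\mu_x^-$. Lowering $x_c$ makes $c$ rarer in the lists of the $A$-side and more frequent in the lists of the $B$-side, and at $x_c=-1$ the color disappears from the $A$-side.

\begin{example}\label{ex:golden}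
Let $k=2$, $M=4$, $R=\{1,2\}$, and let $\varphi$ follow the splitting strategy: $\varphi(A_y)$ is the first $a_i$ in $R$, or $a_1$ if there is none, and $\varphi(B_y)$ is the first $b_j$ outside $R$, or $b_1$ if there is none. Take $x=(-\xi,-\xi,\xi,\xi)$ with $0\le\xi\le1$, and put $u=(1-\xi)/4$, $v=(1+\xi)/4$. Then $\mu_x^+=(u,u,v,v)$ and $\mu_x^-=(v,v,u,u)$. The pairs $(a_1,a_2)$ of distinct colors have mass $2u^2$ (both in $R$), $8uv$ (one in $R$) and $2v^2$ (none in $R$), in total $Z=2u^2+8uv+2v^2$. The same numbers hold for $(b_1,b_2)$ with $R$ and its complement exchanged. Hence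
\[
\pi_x(y\text{ valid},\,\varphi(A_y)\in R)=(2u^2+8uv)Z,\qquad\pi_x(y\text{ valid},\,\varphi(B_y)\in R)=2v^2Z.
\]
At $\xi=0$ these numbers are in ratio $5:1$. At $\xi=1$ the first is $0$ and the second is positive. They are equal when $v^2=u^2+4uv$, which reads $\xi^2+\xi-1=0$, so $\xi=(\sqrt5-1)/2$. At this bias both numbers equal $Z^2/2$, and the symmetries $1\leftrightarrow2$ and $3\leftrightarrow4$ show that each of the four colors has mass $Z^2/4$ on each side.
\end{example}

The example used only continuity and the reversal of the imbalance at the boundary. For an arbitrary coloring there are $M-1$ independent equations in $M-1$ unknowns, and the intermediate value theorem is replaced by Brouwer's fixed point theorem: every continuous map from a nonempty compact convex subset of a Euclidean space to itself has a fixed point.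

\begin{lemma}\label{lem:balance}
For every $L$-coloring $\varphi$ of the vertices $A_y,B_y$ there is $x\in\mathcal K$ such that for all colors $c$
\[
\pi_x(y\text{ valid},\,\varphi(A_y)=c)=\pi_x(y\text{ valid},\,\varphi(B_y)=c).
\]
\end{lemma}

\begin{proof}
Let $\mathbf e_1,\dots,\mathbf e_M$ be the standard basis of $\mathbb R^M$ and
\[
F(x)=\sum_{y\text{ valid}}\pi_x(y)\big(\mathbf e_{\varphi(A_y)}-\mathbf e_{\varphi(B_y)}\big),
\]
so that $F(x)_c$ is the left side of the claimed equation minus the right side. The map $F$ is polynomial in $x$ and takes values in $W$. Suppose that $F$ has no zero in $\mathcal K$. Then $x\mapsto-F(x)/\|F(x)\|_\infty$ is a continuous map from the compact convex set $\mathcal K$ to itself, and it has a fixed point $x$. This point satisfies $\|x\|_\infty=1$ and $F(x)=-\lambda x$ with $\lambda=\|F(x)\|_\infty>0$. Choose $c$ with $|x_c|=1$.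

If $x_c=-1$, then $F(x)_c=\lambda>0$. But $\mu_x^+(c)=0$, so $\pi_x(y)=0$ whenever $c\in L(A_y)$, in particular whenever $\varphi(A_y)=c$. Hence $F(x)_c\le0$, a contradiction. If $x_c=1$, then $F(x)_c=-\lambda<0$. But $\mu_x^-(c)=0$, so $\pi_x(y)=0$ whenever $\varphi(B_y)=c$, and $F(x)_c\ge0$, again a contradiction.
\end{proof}

\section{Where to put the edges}\label{sec:short}

This section is a heuristic guide to the rest of the proof, and nothing in it is used later.

From Lemma~\ref{lem:balance} and the pigeonhole principle we shall obtain a color $c$, slots $a_i$ and $b_j$, and sets $S\subseteq\{y:a_i(y)=c\}$ and $T\subseteq\{z:b_j(z)=c\}$ such that $\varphi(A_y)=c=\varphi(B_z)$ for $y\in S$, $z\in T$, and such that $S$ and $T$ have conditional $\pi_x$-measure at least $\eta=1/(32k^2)$. One edge $A_yB_z$ with $y\in S$ and $z\in T$ shows that $\varphi$ is not proper.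

The difficulty is that the graph is chosen before $\varphi$, hence before $x$, and that a set that is large for $\pi_x$ can be tiny for the uniform measure. Take the coloring of Example~\ref{ex:golden} for general $k$, with $|R|=M/2$, and ignore repeated colors. The balance condition becomes $1-\beta^k=\beta^k$, where $\beta=(1+\xi)/2$ is the $\mu_x^+$-mass of the complement of $R$. So $1-\beta=1-2^{-1/k}\le(\log2)/k$, and a $\pi_x$-typical $y$ has all but a bounded number of its $a_i$ outside $R$ and of its $b_j$ inside $R$. Such $y$ have uniform density $k^{O(1)}4^{-k}$. If the $d$ neighbors of a vertex are spread uniformly, then a vertex of $S$ has a neighbor in $T$ only when $d$ is exponential in $k$. This gives $k=O(\log\Delta)$ and no counterexample.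

Instead we join $A_y$ to $B_z$ mostly when $y$ and $z$ agree in all but a fraction $\theta$ of the slots. Here the idle half of the index is used. The points $y$ and $z$ lie in the same space and have the same law in each slot, so they can be close. Yet $L(A_y)$ is read from the $a$-slots of $y$ and $L(B_z)$ from the $b$-slots of $z$, so closeness does not force the two lists to overlap, and separation survives. Short edges have two costs.
\begin{itemize}
\item The graph changes a slot uniformly at random, while the argument changes it according to $\mu_x^\pm$. As $\mu_x^\pm\le2/M$, this loses a factor of at most $2$ per \emph{changed} slot, in total $e^{O(k\theta)}$ in place of $4^k$.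
\item The sets $S$ and $T$ may avoid each other, so that few close pairs lie in $S\times T$. The inequality of Section~\ref{sec:twoset} shows that these pairs have probability at least $\eta^{10/\theta}=e^{-O((\log k)/\theta)}$.
\end{itemize}
The degree has to pay for both, so $\log\Delta=O\big(k\theta+(\log k)/\theta\big)$. The choice $\theta=\sqrt{(\log k)/k}$ makes both terms equal to $\sqrt{k\log k}$.

\section{A two-set inequality for correlated pairs}\label{sec:twoset}

Let $\mu$ be a probability measure on a finite set $X$ and $0<\theta\le1$. For a nonnegative measure $\nu$ on $X$ let $\mathrm{diag}(\nu)$ be the measure on $X^2$ with mass $\nu(u)$ at $(u,u)$ and no mass off the diagonal. A pair of random variables is \emph{$\theta$-refreshed with marginal $\mu$} if its law is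
\[
\rho=(1-\theta)\,\mathrm{diag}(\mu)+\theta\,\mu\otimes\mu .
\]
In words, with probability $1-\theta$ both entries equal one common sample from $\mu$, and with probability $\theta$ the pair is \emph{refreshed}: its entries are two independent samples from $\mu$.

\begin{lemma}\label{lem:twoset}
Let $0<\theta\le1$ and let $(y_l,z_l)$, $l=1,\dots,n$, be independent pairs of random variables with finite ranges. Suppose that each pair either is $\theta$-refreshed with some marginal or has $y_l$ and $z_l$ independent. Let $y=(y_1,\dots,y_n)$ and $z=(z_1,\dots,z_n)$. Then for all sets $S,T$ with $P(y\in S)>0$ and $P(z\in T)>0$,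
\[
P(y\in S,\,z\in T)\ \ge\ \big(P(y\in S)\,P(z\in T)\big)^{5/\theta}.
\]
\end{lemma}

The point is that the exponent does not depend on $n$. The bound $\theta^nP(y\in S)P(z\in T)$, obtained by refreshing every pair, would bring back a loss exponential in $k$.

\begin{remark}
The exponent cannot be smaller than $1/\theta$. Take $\theta$-refreshed pairs with uniform marginal on $\{-1,1\}$, and let $S=\{\sum_ly_l\ge r\sqrt n\}$ and $T=\{\sum_lz_l\le-r\sqrt n\}$. As $n\to\infty$ the normalized sums converge to standard Gaussians $Y,Z$ with covariance $1-\theta$, so $Y-Z$ has variance $2\theta$ and $P(Y\ge r,Z\le-r)\le P(Y-Z\ge2r)\le e^{-r^2/\theta}$. On the other hand $P(Y\ge r)P(Z\le-r)=e^{-(1+o(1))r^2}$ as $r\to\infty$.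
\end{remark}

We use relative entropy, because it is additive over coordinates and so reduces the lemma to $n=1$. For probability measures $\alpha,\mu$ on a finite set with $\alpha\ll\mu$ (that is, $\alpha$ vanishes where $\mu$ does), let $D(\alpha\|\mu)=\sum_u\alpha(u)\log(\alpha(u)/\mu(u))$, where terms with $\alpha(u)=0$ are $0$. We need three standard facts.
\begin{itemize}
\item[(E1)] \emph{Log-sum inequality.} For $r_i,w_i\ge0$ with $r_i=0$ whenever $w_i=0$, we have $\big(\sum_ir_i\big)\log\frac{\sum_ir_i}{\sum_iw_i}\le\sum_ir_i\log\frac{r_i}{w_i}$. In particular $D\ge0$.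
\item[(E2)] If $\alpha$ is supported on $U$, then $D(\alpha\|\mu)\ge\log(1/\mu(U))$ by (E1), and equality holds for $\alpha=\mu(\,\cdot\mid U)$.
\item[(E3)] \emph{Chain rule.} If $\alpha\ll\mu_1\otimes\dots\otimes\mu_n$ and $u\sim\alpha$, then $D(\alpha\|\bigotimes_l\mu_l)=\sum_l\mathbb E\,D\big(\alpha_l(\,\cdot\mid u_{<l})\|\mu_l\big)$, where $\alpha_l(\,\cdot\mid u_{<l})$ is the conditional law of $u_l$ given $u_{<l}=(u_1,\dots,u_{l-1})$.
\end{itemize}
By (E2), a lower bound on $P(y\in S,z\in T)$ follows from any measure on $S\times T$ of small entropy relative to the law of $(y,z)$. We build such a measure one coordinate at a time. A \emph{coupling} of $\alpha$ and $\beta$ is a probability measure on the product whose marginals are $\alpha$ and $\beta$.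

\begin{lemma}\label{lem:coupling}
Let $\mu$, $\theta$, $\rho$ be as above and let $\alpha,\beta\ll\mu$ be probability measures on $X$. There is a coupling $\gamma$ of $\alpha$ and $\beta$ with
\[
D(\gamma\|\rho)\le\frac5\theta\big(D(\alpha\|\mu)+D(\beta\|\mu)\big).
\]
\end{lemma}

The coupling imitates $\rho$. It puts the fraction $1-\theta$ of the common part of $\alpha$ and $\beta$ on the diagonal and couples the rest independently. The independent part has weight about $\theta$ and carries the whole difference between $\alpha$ and $\beta$, so it sees this difference magnified by $1/\theta$. Entropy is at most quadratic in the deviation, and the cost is $\theta\cdot\theta^{-2}=1/\theta$.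

\begin{proof}
We may assume $\mu>0$ on $X$. Write $\int$ for $\int\cdot\,d\mu$, and let $\alpha=f\mu$, $\beta=g\mu$, $m=\min(f,g)$, $\varepsilon=1-\int m\ge0$. Put
\[
f_1=m+\frac{f-m}\theta,\qquad g_1=m+\frac{g-m}\theta,\qquad\tau=\int f_1=\int g_1=1-\varepsilon+\frac\varepsilon\theta\ge1,
\]
\[
\gamma=(1-\theta)\,\mathrm{diag}(m\mu)+\frac\theta\tau\,(f_1\mu)\otimes(g_1\mu).
\]
The first marginal of $\gamma$ has density $(1-\theta)m+\theta f_1=f$ and the second has density $(1-\theta)m+\theta g_1=g$, so $\gamma$ is a coupling of $\alpha$ and $\beta$. At each point of $X^2$ apply (E1) to the two summands of $\gamma$ and the two summands of $\rho$. The ratios are $m(u)$ on the diagonal part and $f_1(u)g_1(v)/\tau$ on the product part, so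
\[
D(\gamma\|\rho)\le(1-\theta)\int m\log m+\theta\Big[\int f_1\log f_1+\int g_1\log g_1-\tau\log\tau\Big].
\]
To compare the integrands pointwise we pass to the nonnegative function $\psi(r)=r\log r-r+1$, $r\ge0$. We have $\int m\log m=\int\psi(m)-\varepsilon$, $\int f_1\log f_1=\int\psi(f_1)+\tau-1$, the same for $g_1$, and $\tau\log\tau=\psi(\tau)+\tau-1$. The linear terms add up to $-(1-\theta)\varepsilon+\theta(\tau-1)=0$. Dropping the term $-\theta\psi(\tau)\le0$, we get
\[
D(\gamma\|\rho)\le\int\big[(1-\theta)\psi(m)+\theta\psi(f_1)+\theta\psi(g_1)\big].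
\]
Since $D(\alpha\|\mu)=\int\psi(f)$ and $D(\beta\|\mu)=\int\psi(g)$, it suffices to bound the integrand by $\frac5\theta(\psi(f)+\psi(g))$ at each point. By symmetry let $f\ge g$ there. Then $m=g_1=g$, the integrand is $\psi(g)+\theta\psi(f_1)$, and it remains to prove
\begin{equation}\label{eq:psi}
\psi(f_1)\le\frac4{\theta^2}\big(\psi(f)+\psi(g)\big),\qquad\text{where }f_1=g+\frac{f-g}\theta\ge f\ge g\ge0 .
\end{equation}

The function $\psi$ decreases on $[0,1]$ and increases on $[1,\infty)$. If $f_1\le1$, then $f\le f_1\le1$ gives $\psi(f_1)\le\psi(f)$. Let $f_1>1$ and $r=\max(f-1,1-g)$. Then $r>0$, since otherwise $f\le1\le g\le f$ and $f_1=1$. Moreover $f_1-1\le2r/\theta$: if $g\ge1$, then $f_1-1=(g-1)+(f-g)/\theta\le(f-1)/\theta$, and if $g<1$, then $f_1-1\le(f-g)/\theta=\big((f-1)+(1-g)\big)/\theta\le2r/\theta$. As $\psi(1)=\psi'(1)=0$ and $\psi''(r)=1/r$, Taylor's formula gives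
\[
\psi(1+r)=\int_0^r\frac{r-w}{1+w}\,dw=r^2\int_0^1\frac{1-w}{1+rw}\,dw,
\]
so $\psi(1+r)/r^2$ is nonincreasing in $r>0$. Since $2r/\theta\ge r$, it follows that $\psi(f_1)\le\psi(1+2r/\theta)\le\frac4{\theta^2}\psi(1+r)$. If $r=f-1$, then $\psi(1+r)=\psi(f)$. If $r=1-g\in(0,1]$, then
\[
\psi(1+r)=\int_0^r\frac{r-w}{1+w}\,dw\le\int_0^r\frac{r-w}{1-w}\,dw=\psi(1-r)=\psi(g).
\]
This proves \eqref{eq:psi}.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:twoset}]
Let $\rho_l$ be the law of $(y_l,z_l)$, with marginals $\mu_l$ and $\nu_l$. Let $\alpha$ be the law of $y$ given $y\in S$ and $\beta$ the law of $z$ given $z\in T$. Define a law $Q$ of a pair $(y,z)$ sequentially. Given $(y_{<l},z_{<l})$, draw $(y_l,z_l)$ from a coupling $\gamma_l$ of $\alpha_l(\,\cdot\mid y_{<l})$ and $\beta_l(\,\cdot\mid z_{<l})$ such that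
\[
D(\gamma_l\|\rho_l)\le\frac5\theta\Big(D\big(\alpha_l(\,\cdot\mid y_{<l})\|\mu_l\big)+D\big(\beta_l(\,\cdot\mid z_{<l})\|\nu_l\big)\Big).
\]
For a $\theta$-refreshed pair $\gamma_l$ is given by Lemma~\ref{lem:coupling}. For an independent pair take the product coupling, whose entropy relative to $\rho_l=\mu_l\otimes\nu_l$ is the sum of the two entropies on the right; this suffices because $5/\theta\ge1$.

Under $Q$ the conditional law of $y_l$ given $(y_{<l},z_{<l})$ is $\alpha_l(\,\cdot\mid y_{<l})$, which does not depend on $z_{<l}$. By induction on $l$, the law of $y$ under $Q$ is $\alpha$, and in the same way the law of $z$ is $\beta$. So $Q$ is supported on $S\times T$. Apply (E2) to $Q$, then (E3) to $Q$, $\alpha$ and $\beta$, then the equality case of (E2):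
\begin{align*}
\log\frac1{P(y\in S,\,z\in T)}&\le D\Big(Q\,\Big\|\bigotimes_l\rho_l\Big)=\sum_l\mathbb E_Q\,D(\gamma_l\|\rho_l)\\
&\le\frac5\theta\Big(D\Big(\alpha\,\Big\|\bigotimes_l\mu_l\Big)+D\Big(\beta\,\Big\|\bigotimes_l\nu_l\Big)\Big)\\
&=\frac5\theta\log\frac1{P(y\in S)\,P(z\in T)}.\qedhere
\end{align*}
\end{proof}

\section{The random graph}\label{sec:graph}

Fix $k\ge6$ and put
\[
s=\sqrt{k\log k},\qquad\theta=\sqrt{\frac{\log k}k},\qquad\eta=\frac1{32k^2},\qquad\delta=\eta^{10/\theta},
\]
\[
t=\lceil40s\rceil,\qquad M=\lceil e^{100s}\rceil,\qquad p_0=\frac{80\cdot2^t\,k\log M}{\delta M},\qquad\bar d=k^2e^{2s}p_0M .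
\]
Here $\delta$ is the bound that Lemma~\ref{lem:twoset} gives for two sets of measure $\eta$. The numbers $t$ and $M$ are so large that more than $t$ refreshed slots, or an accidental coincidence of colors, has probability at most $\delta/4$. The number $p_0$ is the scale of the edge probabilities, chosen to make the last inequality of Section~\ref{sec:nocolor} hold, and $\bar d$ will bound the expected degrees. Note that $\bar d$ depends on $M$ only through $\log M$, so a large number of colors costs little. The hypothesis $k\ge6$ enters only through numerical estimates.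

\begin{lemma}\label{lem:numbers}
We have $\theta\le1$, $k\theta=s$, and
\begin{itemize}
\item[(N1)] $2k^2/M\le\delta/4$;
\item[(N2)] $p_0<1$;
\item[(N3)] a binomial variable with parameters $2k-2$ and $\theta$ is at least $t$ with probability at most $\delta/4$;
\item[(N4)] $80k^3\log M\le\bar d\le e^{80s}$.
\end{itemize}
\end{lemma}

\begin{proof}
The first two claims follow from the definitions and $\log k\le k$. Since $k\ge6$, we have $s>3$, $k\le s^2$ and $32k^2\le k^4$. The last bound gives $\log(1/\delta)\le40(\log k)/\theta=40s$. Also $\log M\le\log(2e^{100s})\le101s$ and $2^t\le2\cdot2^{40s}\le2e^{28s}$. We use $s\le e^{s/2}$, $8\le e^s$ and $80\cdot2\cdot101=16160\le e^{10}\le e^{4s}$.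

(N1) $8k^2/\delta\le8s^4e^{40s}\le e^{43s}\le M$.

(N2) $p_0\le16160\,s^3e^{28s+40s-100s}\le e^{4s+2s-32s}<1$.

(N3) The probability is at most $\binom{2k-2}t\theta^t\le(2ek\theta/t)^t=(2es/t)^t\le(e/20)^{40s}$. As $e/20\le e^{-3/2}$, this is at most $e^{-60s}\le e^{-40s}/4\le\delta/4$.

(N4) $\bar d=80\cdot2^tk^3e^{2s}(\log M)/\delta$ is at least $80k^3\log M$ and at most $16160\,s^7e^{28s+2s+40s}\le e^{4s+4s+70s}\le e^{80s}$.
\end{proof}

Take the vertices and lists of Section~\ref{sec:balance} with these $k$ and $M$. Let $y,z$ be valid. If $|L(A_y)\cap L(B_z)|\ne1$, put $p(y,z)=0$. Otherwise there is a unique pair $(i,j)$ with $a_i(y)=b_j(z)$. Call the $2k-2$ slots other than $a_i$ and $b_j$ \emph{shared}, let $h(y,z)$ be the number of shared slots in which $y$ and $z$ differ, and put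
\[
p(y,z)=p_0\Big(\frac\theta M\Big)^{h(y,z)}.
\]
The factor $\theta/M$ is the probability that a uniform slot is refreshed and takes a prescribed new value. By (N2), $p(y,z)<1$. Join $A_y$ to $B_z$ with probability $p(y,z)$, independently for all pairs $(y,z)$. Every outcome is a bipartite graph in which adjacent lists share exactly one color, so $L$ is a $k$-list-assignment with maximum separation.

We do not know in advance which sets $S,T$ a coloring will produce, so we ask for an edge between any two sets whose expected number of edges is large. There are at most $M^{2k(\sigma+\sigma')}$ pairs of sets of sizes $\sigma$ and $\sigma'$, and this dictates the threshold in (b).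

\begin{lemma}\label{lem:graph}
With positive probability both of the following hold.
\begin{itemize}
\item[(a)] All degrees are less than $2\bar d\le e^{81s}$.
\item[(b)] For all nonempty sets $S,T$ of valid elements with
\[
\sum_{y\in S,\,z\in T}p(y,z)\ge5k\log M\,(|S|+|T|)
\]
there is an edge $A_yB_z$ with $y\in S$ and $z\in T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $y$ and count the $z$ with given $(i,j)$ and $h(y,z)=h$. The entry $b_j(z)=a_i(y)$ is determined, $a_i(z)$ has at most $M$ values, and the shared slots can be filled in at most $\binom{2k-2}hM^h$ ways. So the expected degree of $A_y$ is at most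
\[
k^2Mp_0\sum_h\binom{2k-2}h\theta^h=k^2Mp_0(1+\theta)^{2k-2}\le k^2Mp_0e^{2k\theta}=\bar d .
\]
The same count with the roles of $a_i$ and $b_j$ exchanged applies to $B_z$. A degree $\deg$ is a sum of independent indicators with total mean at most $\bar d$, so $\mathbb E\,2^{\deg}\le e^{\bar d}$, and Markov's inequality gives $P(\deg\ge2\bar d)\le(e/4)^{\bar d}\le e^{-\bar d/3}$. There are at most $2M^{2k}$ vertices and $\bar d/3\ge26k^3\log M$ by (N4), so some degree reaches $2\bar d$ with probability at most $2M^{2k-26k^3}<1/4$. Finally $2\bar d\le2e^{80s}\le e^{81s}$.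

(b) For fixed $S,T$ as in (b), there is no edge with probability $\prod(1-p(y,z))\le\exp\big(-\sum p(y,z)\big)\le M^{-5k(|S|+|T|)}$. Summing over all such pairs, (b) fails with probability at most
\[
\sum_{\sigma,\sigma'\ge1}M^{2k(\sigma+\sigma')}M^{-5k(\sigma+\sigma')}=\Big(\frac{M^{-3k}}{1-M^{-3k}}\Big)^2<\frac14.\qedhere
\]
\end{proof}

\section{The graph has no proper coloring}\label{sec:nocolor}

Fix a graph $G$ with properties (a) and (b) of Lemma~\ref{lem:graph}. Its maximum degree is at most $e^{81s}$. To prove Theorem~\ref{thm:k} we show that no $L$-coloring $\varphi$ of $G$ is proper. Let $\varphi$ be given and take $x$ from Lemma~\ref{lem:balance}.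

\subsection*{A color that is popular on both sides}
Two given $a$-slots, or two given $b$-slots, agree under $\pi_x$ with probability at most $2/M$. So $y$ is invalid with probability at most $2\binom k2\frac2M\le2k^2/M\le\frac12$, by (N1). The $M$ numbers
\[
w_c=\pi_x(y\text{ valid},\,\varphi(A_y)=c)=\pi_x(y\text{ valid},\,\varphi(B_y)=c)
\]
therefore have sum at least $\frac12$, and we fix $c$ with $w_c\ge1/(2M)$. If $\varphi(A_y)=c$, then $c$ occupies one of the $k$ slots $a_i$ of $y$. So for some $i$ the set $S_0=\{y\text{ valid}:a_i(y)=c,\ \varphi(A_y)=c\}$ has $\pi_x(S_0)\ge1/(2kM)$. In the same way, for some $j$ the set $T_0=\{z\text{ valid}:b_j(z)=c,\ \varphi(B_z)=c\}$ has $\pi_x(T_0)\ge1/(2kM)$. In particular the events $a_i=c$ and $b_j=c$ have positive probability, which is at most $2/M$. The conditional measures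
\[
\pi_A=\pi_x(\,\cdot\mid a_i=c),\qquad\pi_B=\pi_x(\,\cdot\mid b_j=c)
\]
satisfy $\pi_A(S_0)\ge1/(4k)$ and $\pi_B(T_0)\ge1/(4k)$.

\subsection*{Flat subsets}
Lemma~\ref{lem:twoset} speaks of measures, while Lemma~\ref{lem:graph}(b) speaks of cardinalities. The two are comparable on sets where the measure is nearly constant, and passing to such sets costs only a factor $8k$.

\begin{lemma}\label{lem:flat}
Let $\nu$ be a probability measure on a set $Y$ with $\nu(y)\le2^{2k-1}/|Y|$ for all $y$. Every $U_0\subseteq Y$ with $\nu(U_0)\ge1/(4k)$ has a subset $U$ with $\nu(U)\ge\eta$ and $\nu(y)\le2/|U|$ for all $y\in U$.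
\end{lemma}

\begin{proof}
Let $g(y)=|Y|\,\nu(y)\le2^{2k-1}$. The points with $g\le1/(8k)$ have total mass at most $1/(8k)$. The remaining points of $U_0$ have mass at least $1/(8k)$ and are covered by the levels $2^l<g\le2^{l+1}$, where $l$ is an integer with $-\log_2(8k)-1<l\le2k-2$. There are at most $2k+\log_2(8k)\le4k$ such $l$. So for some $l$ the set $U=\{y\in U_0:2^l<g(y)\le2^{l+1}\}$ has $\nu(U)\ge1/(32k^2)=\eta$. From $1\ge\nu(U)\ge|U|\,2^l/|Y|$ we get $\nu(y)\le2^{l+1}/|Y|\le2/|U|$ for $y\in U$.
\end{proof}

The measure $\pi_A$ lives on the $M^{2k-1}$ points with $a_i=c$ and is a product of $2k-1$ factors bounded by $2/M$, and the same holds for $\pi_B$. Lemma~\ref{lem:flat} gives $S\subseteq S_0$ and $T\subseteq T_0$ with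
\begin{equation}\label{eq:flat}
\pi_A(S),\ \pi_B(T)\ge\eta,\qquad\pi_A(y)\le\frac2{|S|}\ \ (y\in S),\qquad\pi_B(z)\le\frac2{|T|}\ \ (z\in T).
\end{equation}

\subsection*{Close pairs in $S\times T$}
Define a random pair $(y,z)$ with law $\Pi$, independently for different slots, as follows.
\[
\begin{array}{c|c|c|c|c}
\text{slot}&a_i&a_{i'}\ (i'\ne i)&b_j&b_{j'}\ (j'\ne j)\\\hline
y&c&\theta\text{-refreshed pair,}&\text{sample from }\mu_x^-&\theta\text{-refreshed pair,}\\
z&\text{sample from }\mu_x^+&\text{marginal }\mu_x^+&c&\text{marginal }\mu_x^-
\end{array}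
\]
Then $y\sim\pi_A$ and $z\sim\pi_B$. The point $y$ is determined by its $2k-2$ shared slots (those other than $a_i,b_j$) and $b_j(y)$, and $z$ is determined by its shared slots and $a_i(z)$. Apply Lemma~\ref{lem:twoset} to the $2k-2$ refreshed pairs and the independent pair $(b_j(y),a_i(z))$. By \eqref{eq:flat},
\[
\Pi(S\times T)\ge(\eta^2)^{5/\theta}=\delta .
\]
We discard two kinds of pairs.
\begin{itemize}
\item Pairs that differ in more than $t$ shared slots; for these the loss of a factor $2$ per changed slot would be too large. Entries can differ only in a refreshed slot, so these pairs have probability at most $\delta/4$ by (N3).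
\item Pairs with $a_{i'}(y)=b_{j'}(z)$ for some $i'\ne i$, $j'\ne j$; these cannot be edges, by separation. The two entries lie in different shared slots, so they are independent, with laws bounded by $2/M$. These pairs have probability at most $2k^2/M\le\delta/4$ by (N1).
\end{itemize}
Let $\mathcal E\subseteq S\times T$ be the set of remaining pairs, so that $\Pi(\mathcal E)\ge\delta/2$. For $(y,z)\in\mathcal E$ the only coincidence $a_{i'}(y)=b_{j'}(z)$ is the one with $(i',j')=(i,j)$. Indeed, the case $i'\ne i$, $j'\ne j$ was discarded; the case $i'=i$, $j'\ne j$ gives $b_{j'}(z)=c=b_j(z)$, although $z$ is valid; and the case $i'\ne i$, $j'=j$ gives $a_{i'}(y)=c=a_i(y)$, although $y$ is valid. Hence $L(A_y)\cap L(B_z)=\{c\}$, the shared slots are those in the definition of $p(y,z)$, and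
\[
p(y,z)=p_0(\theta/M)^{h(y,z)}\quad\text{with}\quad h(y,z)\le t\qquad\text{for all }(y,z)\in\mathcal E .
\]

\subsection*{From $\Pi$ to the expected number of edges}
Let $(y,z)\in\mathcal E$ and $h=h(y,z)$. In a shared slot with marginal $\mu$ and entries $u$ of $y$ and $v$ of $z$, the pair $(u,v)$ has probability at most $\mu(u)$ if $u=v$, and probability $\theta\mu(u)\mu(v)\le\mu(u)\cdot2\theta/M$ if $u\ne v$. The entry $a_i(z)$ has probability at most $2/M$. The factors $\mu(u)$ and the probability of $b_j(y)$ multiply to $\pi_A(y)$, so by \eqref{eq:flat}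
\[
\Pi(y,z)\le\pi_A(y)\cdot\frac2M\Big(\frac{2\theta}M\Big)^h\le\frac{2^{t+2}}{M\,|S|}\Big(\frac\theta M\Big)^h .
\]
Exchanging the roles of $y$ and $z$ gives the same bound with $|T|$ in place of $|S|$. We use the bound with the larger set. Since $\max(|S|,|T|)\ge(|S|+|T|)/2$,
\[
p(y,z)=p_0\Big(\frac\theta M\Big)^h\ge p_0M\,2^{-t-3}\,(|S|+|T|)\,\Pi(y,z).
\]
Summing over $\mathcal E$ and inserting the definition of $p_0$,
\[
\sum_{y\in S,\,z\in T}p(y,z)\ \ge\ p_0M\,\delta\,2^{-t-4}\,(|S|+|T|)\ =\ 5k\log M\,(|S|+|T|).
\]
The sets $S$ and $T$ are nonempty by \eqref{eq:flat}, so Lemma~\ref{lem:graph}(b) gives an edge $A_yB_z$ with $y\in S$ and $z\in T$. Both its ends have color $c$, so $\varphi$ is not proper. Hence $G$ is not separation $k$-choosable, and Theorem~\ref{thm:k} is proved.\qed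

\section{The upper bound $\lceil\sqrt{8\Delta}\,\rceil$}\label{sec:upper}

Without separation every color of $L(v)$ can appear at all neighbors of $v$, and $K_{\Delta+1}$ needs lists of size $\Delta+1$. Under maximum separation each neighbor contests at most one color of $L(v)$, so an average color of $L(v)$ is contested by at most $\Delta/k$ neighbors. The following theorem of Haxell turns such a bound into a coloring.

\begin{theorem}[Haxell \cite{Haxell}]\label{thm:haxell}
Let $r\ge1$ be an integer and let $L'$ assign to each vertex of a graph $G$ a list of at least $2r$ colors. If for every vertex $v$ each color of $L'(v)$ lies in the lists of at most $r$ neighbors of $v$, then $G$ has a proper $L'$-coloring.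
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $k=\lceil\sqrt{8\Delta}\,\rceil$ and let $L$ be a $k$-list-assignment with maximum separation. For $c\in L(v)$ let $d_c(v)$ be the number of neighbors of $v$ whose list contains $c$. Summing over the neighbors $u$ of $v$,
\[
\sum_{c\in L(v)}d_c(v)=\sum_u|L(u)\cap L(v)|\le\Delta .
\]
So fewer than $k/2$ colors have $d_c(v)>2\Delta/k$, and $L'(v)=\{c\in L(v):d_c(v)\le2\Delta/k\}$ has more than $k/2$ elements. Let $r=\lfloor2\Delta/k\rfloor$. Each color of $L'(v)$ lies in $L'(u)$ for at most $r$ neighbors $u$ of $v$, and $|L'(v)|\ge k/2\ge4\Delta/k\ge2r$ because $k^2\ge8\Delta$. If $r=0$, every choice from $L'$ is proper. If $r\ge1$, Theorem~\ref{thm:haxell} gives a proper $L'$-coloring. In both cases $G$ has a proper $L$-coloring.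
\end{proof}

\begin{thebibliography}{9}

\bibitem{EKT}
L.~Esperet, R.~J.~Kang and S.~Thomass\'e,
\emph{Separation choosability and dense bipartite induced subgraphs},
arXiv:1802.03727 (2018).

\bibitem{Haxell}
P.~Haxell,
\emph{A note on vertex list colouring},
Combin. Probab. Comput. 10 (2001), 345--347.

\end{thebibliography}
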